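# Triangulating the space of closed subgroups of $\mathbf R^n$

## 1. The closed subgroups of a line

List the closed subgroups of $\mathbf R$: the trivial group $\{0\}$, the groups $a\mathbf Z$ with $0<a<\infty$, and $\mathbf R$ itself. So they are labeled by one parameter $a\in[0,\infty]$: put
$$h(0)=\mathbf R,\qquad h(a)=a\mathbf Z\ (0<a<\infty),\qquad h(\infty)=\{0\}.$$
The two extreme labels are natural. As $a\to0$ the points of $a\mathbf Z$ fill up the line. As $a\to\infty$ every nonzero point of $a\mathbf Z$ leaves each bounded region, and only $0$ stays visible. To make this a statement we need a topology.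

**Definition (Chabauty topology).** Let $X$ be a locally compact Hausdorff space and $\mathcal F(X)$ the set of its closed subsets. A net $(Y_i)$ converges to $Y$ in $\mathcal F(X)$ if and only if $Y_i\cup\{\infty\}$ converges to $Y\cup\{\infty\}$ in the Hausdorff topology of the one-point compactification of $X$. With this topology $\mathcal F(X)$ is compact Hausdorff, and metrizable when $X$ is second countable. For a locally compact group $G$, the set $\mathcal S(G)$ of closed subgroups is closed in $\mathcal F(G)$, hence compact Hausdorff; it is called the Chabauty space of $G$.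

We use two standard descriptions. The topology of $\mathcal S(G)$ is generated by the sets
$$\{H: H\cap O\neq\emptyset\}\ (O\subset G\text{ open}),\qquad \{H:H\cap T=\emptyset\}\ (T\subset G\text{ compact}).$$
If $G$ is second countable, then $\mathcal S(G)$ is metrizable, and $H_m\to H$ if and only if both of the following hold:

- **(C1)** each $y\in H$ is the limit of some sequence $y_m\in H_m$;
- **(C2)** every limit of a convergent sequence $y_{m_k}\in H_{m_k}$ with $m_k\to\infty$ lies in $H$.

Roughly: nothing in $H$ is missed, and nothing outside $H$ is approached.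

Now check that $h:[0,\infty]\to\mathcal S(\mathbf R)$ is continuous. Let $a_m\to a$. If $0<a<\infty$, then $ka_m\to ka$ for each integer $k$, which is (C1); and if $k_ma_m\to y$ along a subsequence, then the integers $k_m$ are bounded, so a further subsequence has $k_m=k$ constant and $y=ka$, which is (C2). If $a=0$, every real number is within $a_m$ of a point of $h(a_m)$, which is (C1), and (C2) is empty. If $a=\infty$, then $0\in h(a_m)$, and a convergent sequence $y_m\in h(a_m)$ is bounded, so it is eventually $0$. Thus $h$ is a continuous bijection from a compact space to a Hausdorff space, hence a homeomorphism: $\mathcal S(\mathbf R)$ is a segment.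

In the plane there are more kinds of subgroups and more ways to degenerate. For instance $\mathbf Z(\tfrac1m,0)+\mathbf Z(0,1)$ converges to $\mathbf R\times\mathbf Z$, while $\mathbf Z(1,0)+\mathbf Z(0,m)$ converges to $\mathbf Z\times\{0\}$. It is known that $\mathcal S(\mathbf R^2)$ is homeomorphic to the $4$-sphere (Hubbard–Pourezza). For $n\ge3$ the space $\mathcal S(\mathbf R^n)$ is known to be singular: it is not a topological manifold, even with boundary. Kloeckner showed that it has a natural "stratification", which in particular makes it simply connected and locally contractible. Yves Cornulier, in "On the Chabauty space of locally compact abelian groups" (arXiv:1011.5333, 2010), asks whether, for $n\ge3$, the space $\mathcal S(\mathbf R^n)$ can be triangulated, that is, whether it is homeomorphic to the geometric realization of a simplicial complex. The answer is yes.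

## 2. The strata $\mathcal S_{p,q}$ and the two theorems

For a closed subgroup $H\le\mathbf R^n$ let $V_H$ be its identity component; it is a linear subspace. By the standard structure theorem (Bourbaki, TG VII §1), $H=V_H\oplus D$ where $D=H\cap V_H^\perp$ is discrete, hence free on linearly independent vectors. Let $\mathcal S_{p,q}$ be the set of $H$ with $\dim V_H=p$ and $\dim\operatorname{span}H=q$. So $D$ has rank $q-p$.

For $n=2$ there are six strata: $\mathcal S_{0,0}=\{\{0\}\}$; the infinite cyclic discrete groups $\mathcal S_{0,1}$; the lattices $\mathcal S_{0,2}$; the lines $\mathcal S_{1,1}$; the groups $\mathcal S_{1,2}$ consisting of a line and its equally spaced translates, such as $\mathbf R\times\mathbf Z$; and $\mathcal S_{2,2}=\{\mathbf R^2\}$.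

**Theorem A.** For every $n\ge1$, $\mathcal S(\mathbf R^n)$ is homeomorphic to a compact semialgebraic set, hence to a finite simplicial complex. The triangulation can be chosen so that every $\mathcal S_{p,q}$ is a union of open simplices. The complex is pure of dimension $n^2$.

In particular, for every $n\ge3$, $\mathcal S(\mathbf R^n)$ can be triangulated. Here an open simplex is the relative interior of a simplex, and *pure of dimension $d$* means that every maximal simplex has dimension $d$.

**Theorem B.** For a locally compact abelian group $G$, the following are equivalent: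
(i) $\mathcal S(G)$ is triangulable;
(ii) $\mathcal S(G)$ is locally connected;
(iii) $G\cong\mathbf R^n\times F$ with $n\ge0$ and $F$ finite.

## 3. Semialgebraic sets and their quotients

A subset of $\mathbf R^M$ is *semialgebraic* if it is a finite Boolean combination of sets $\{f\ge0\}$ with $f$ a polynomial; a map between semialgebraic sets is semialgebraic if its graph is. Recall the textbook facts. Images and preimages of semialgebraic sets under semialgebraic maps are semialgebraic (Tarski–Seidenberg). A semialgebraic set has finitely many connected components. The dimension of a semialgebraic set is the largest $d$ such that it contains a subset semialgebraically homeomorphic to an open cube of $\mathbf R^d$; semialgebraic maps do not raise dimension, and finite-to-one semialgebraic maps preserve it.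

Two published theorems carry the topology.

**(Q)** If $K\subset\mathbf R^M$ is compact semialgebraic and $E\subset K\times K$ is a closed semialgebraic equivalence relation, there are $N$ and a continuous semialgebraic map $\rho:K\to\mathbf R^N$ with $\rho(x)=\rho(x')\iff(x,x')\in E$. (G. Brumfiel, *Quotient spaces for semialgebraic equivalence relations*, Math. Z. 195 (1987); L. van den Dries, *Tame Topology and O-minimal Structures*, Ch. 10 §2, theorem on definably proper quotients. Their hypothesis is that the projection $E\to K$ is proper; it is automatic here because $E$ is compact.)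

**(T)** A compact semialgebraic set $Y$ is semialgebraically homeomorphic to a finite simplicial complex, with any given finite family of semialgebraic subsets of $Y$ becoming unions of open simplices. (Łojasiewicz; Hironaka; Bochnak–Coste–Roy, *Real Algebraic Geometry*, Thm 9.2.1.)

A small example of (Q): let $K=[0,1]$ and let $E$ identify $0$ with $1$. One can take $\rho(t)=\bigl(t(1-t),\,t(1-t)(2t-1)\bigr)$. It sends $0$ and $1$ to the origin; for $0<t<1$ the first coordinate is nonzero, and the quotient of the two coordinates is $2t-1$, which recovers $t$. So the fibers of $\rho$ are exactly the classes.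

This suggests a plan: find a compact semialgebraic set $K$ and a continuous surjection $\pi:K\to\mathcal S(\mathbf R^n)$ such that the relation "$\pi(x)=\pi(x')$" is semialgebraic. It is automatically closed. Then (Q) and (T) do the rest. Section 1 is the case $n=1$ of such a plan: $K=O(1)\times[0,\infty]$ with $\pi(e,a)=h(a)$, where $[0,\infty]$ is viewed as $[0,1]$ via $s=a/(1+a)$, and the relation is $(e,a)\sim(\pm e,a)$.

## 4. Bases that run away and limits that depend on arithmetic

The obvious way to parametrize lattices is by bases: send a matrix in $GL_n(\mathbf R)$ to the lattice spanned by its columns. For $n\ge2$ two things go wrong.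

*The relation is not semialgebraic.* Two matrices give the same lattice exactly when they differ by right multiplication by an element of $GL_n(\mathbf Z)$. So the class of a given matrix is an infinite discrete closed set. For example, $(1,0),(m,1)$ is a basis of $\mathbf Z^2$ for every $m\in\mathbf Z$. A slice of a semialgebraic relation is semialgebraic and would have finitely many components. So (Q) cannot be applied.

*The parameter space is not compact, and the obvious compactification is not compatible with the Chabauty topology.* Write bases in Gram–Schmidt form: for $n=2$, with an orthonormal frame $e_1,e_2$,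
$$b_1=a_1e_1,\qquad b_2=u\,a_1e_1+a_2e_2,\qquad a_1,a_2>0 .$$
Adding a multiple of $b_1$ to $b_2$ we may assume $|u|\le\frac12$. It is tempting to let $a_1,a_2$ range over all of $[0,\infty]$. Fix the standard frame and let $a_1=1$, $u=\theta$, $a_2=\varepsilon\to0$. The lattice is
$$\{(k+l\theta,\ l\varepsilon):k,l\in\mathbf Z\}.$$
If $\theta=s/d$ in lowest terms, the first coordinate always lies in $\frac1d\mathbf Z$. Every element of $\frac1d\mathbf Z$ occurs for all $l$ in one residue class mod $d$, and for such $l$ the second coordinates $l\varepsilon$ are spaced by $d\varepsilon\to0$. So the limit is $\frac1d\mathbf Z\times\mathbf R$. If $\theta$ is irrational, then for every $\delta>0$ there is $L$ such that among any $L$ consecutive integers $l$, and for any real $x$, some $l\theta$ is within $\delta$ of $x$ modulo $1$ (choose $L$ such that $0,\theta,\dots,(L-1)\theta$ are $\delta$-dense in the circle, then rotate). So any $(x,y)$ is within $\delta$ in the first coordinate and about $L\varepsilon$ in the second of a lattice point, and the limit is $\mathbf R^2$. Consequently the map has no continuous extension to the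 parameter $(a_1,a_2,u)=(1,0,0)$. Along $u=0$ the limit is $\mathbf Z\times\mathbf R$. But for irrational $\theta_k\to0$ we may choose $\varepsilon_k\to0$ so small that the lattice with parameters $(1,\varepsilon_k,\theta_k)$ is within $1/k$ of $\mathbf R^2$ in a metric of $\mathcal S(\mathbf R^2)$.

The trouble appears when $a_2$ is much smaller than $a_1$: a long vector is chosen before a short one. In the opposite order the behavior is tame. If $a_1=\varepsilon\to0$ and $a_2=1$, then $b_1=\varepsilon e_1$ and $b_2=u\varepsilon e_1+e_2\to e_2$, and the limit is $\mathbf R e_1\oplus\mathbf Ze_2$ whatever $u$ does. If $a_1=1$ and $a_2\to\infty$, then $b_2$ disappears and the limit is $\mathbf Ze_1$.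

So the way out is to allow only bases in which the lengths $a_i$ are, up to a constant factor, increasing, and only then to let $a_i$ reach $0$ and $\infty$. This handles both failures. The limits no longer depend on arithmetic (Lemma 2 below), and only finitely many changes of basis, bounded independently of the lattice, connect two such bases (Lemma 3). The resulting space is a compactified Siegel set.

## 5. Reduced bases and the compact parameter space

Put $c=2/\sqrt3>1$.

**Definition (reduced basis).** Let $D$ be a lattice in an $r$-dimensional Euclidean space. A basis $b_1,\dots,b_r$ of $D$ is *reduced* if its Gram–Schmidt data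
$$b_j=\sum_{i\le j}u_{ij}a_ie_i\qquad(e\text{ orthonormal},\ a_i>0,\ u_{ii}=1)$$
satisfy $a_i\le c\,a_{i+1}$ for $1\le i<r$ and $|u_{ij}|\le\frac12$ for $i<j$.

*Example.* Let $D=\mathbf Z(1,0)+\mathbf Z(0,t)$ with $t>1$, of covolume $a_1a_2=t$. For a reduced basis, $|b_1|^2=a_1^2\le c\,a_1a_2=ct$. The vector $b_1=(k,lt)$ is primitive. If $k,l\ne0$, then $|b_1|^2\ge1+t^2>ct$, because $t^2-ct+1$ has discriminant $c^2-4<0$. So $b_1=(\pm1,0)$, or $b_1=(0,\pm t)$ with $t^2\le ct$. In each case $u_{12}$ is an integer of absolute value at most $\frac12$, so $u_{12}=0$ and $b_2$ is one of two opposite vectors. Hence there are $8$ reduced bases if $1<t\le c$ and $4$ if $t>c$. Reduced bases are not unique, and their number jumps. That is harmless: we do not need a fundamental domain, only a good equivalence relation.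

**The space $K$.** Identify $[0,\infty]$ with $[0,1]$ by $s=a/(1+a)$, and set
$$A=\{a\in[0,\infty]^n:\ a_i\le c\,a_{i+1},\ 1\le i<n\},\qquad c\cdot\infty=\infty .$$
In the coordinates $s$ the conditions read
$$s_i(1-s_{i+1})\le c\,s_{i+1}(1-s_i).$$
For $s_i,s_{i+1}\in(0,1)$ this is the inequality $a_i\le ca_{i+1}$ with $a=s/(1-s)$, multiplied by $(1-s_i)(1-s_{i+1})>0$. At the boundary, if $s_i=1$ both forms say $s_{i+1}=1$; if $s_{i+1}=0$ both say $s_i=0$; if $s_i=0$ or $s_{i+1}=1$ both always hold. So $A$ is given by polynomial inequalities in $[0,1]^n$: it is compact semialgebraic, and so is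
$$K=O(n)\times A\times[-\tfrac12,\tfrac12]^{n(n-1)/2}.$$
A point $x=(e,a,u)$ of $K$ consists of an orthonormal frame $e=(e_1,\dots,e_n)$, a point $a\in A$, and numbers $u=(u_{ij})_{i<j}$. Put $u_{ii}=1$.

**The map $\pi$.** Since $a_i\le c\,a_{i+1}$, if $a_{i+1}=0$ then $a_i=0$, and if $a_i=\infty$ then $a_{i+1}=\infty$. So the zeros come first and the infinities last: there are $p\le q$ with
$$a_i=0\iff i\le p,\qquad a_i=\infty\iff i>q .$$
For $j\le q$ put $b_j=\sum_{i\le j}u_{ij}a_ie_i$. Then $b_j=0$ for $j\le p$. For $p<j\le q$ we have $b_j\in\operatorname{span}(e_{p+1},\dots,e_j)$ and $\langle b_j,e_j\rangle=a_j>0$, so these $b_j$ are linearly independent. Set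
$$V(x)=\operatorname{span}(e_1,\dots,e_p),\qquad \pi(x)=H(x)=V(x)\oplus\bigoplus_{p<j\le q}\mathbf Zb_j .$$
This is a closed subgroup with identity component $V(x)$, with $H(x)\cap V(x)^\perp=\bigoplus_{p<j\le q}\mathbf Zb_j$ and $\dim\operatorname{span}H(x)=q$. Let $K_{p,q}\subset K$ be the semialgebraic set of points with the given $(p,q)$. Then
$$K_{p,q}=\pi^{-1}(\mathcal S_{p,q}).\tag{1}$$
The directions with $a_i=0$ have become a vector space, and those with $a_i=\infty$ have been forgotten. The fibers over degenerate groups can be large: $\pi^{-1}(\{0\})$ is $O(n)\times\{(\infty,\dots,\infty)\}\times[-\frac12,\frac12]^{n(n-1)/2}$.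

**Lemma 1.** Every lattice has a reduced basis. Consequently $\pi$ is surjective.

*Proof.* *Step 1: reduce a lattice to one of lower rank.* Induct on $r$; for $r\le1$ every basis is reduced. Let $r\ge2$ and let $b_1$ be a shortest nonzero vector of $D$. Let $\bar D$ be the projection of $D$ to $b_1^\perp$. It spans $b_1^\perp$. It is discrete: subtracting integer multiples of $b_1$ from a lift, every element of $\bar D$ of norm $\le R$ lifts to an element of $D$ of norm $\le R+|b_1|$, and there are finitely many of those. So $\bar D$ is a lattice of rank $r-1$, and it has a reduced basis $\bar b_2,\dots,\bar b_r$.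

*Step 2: lift the reduced basis.* Lift each $\bar b_j$ to some $b_j\in D$. Put $a_1=|b_1|$, $e_1=b_1/a_1$. Adding an integer multiple of $b_1=a_1e_1$ to $b_j$ changes $u_{1j}$ by that integer, so we can arrange $|u_{1j}|\le\frac12$. The remaining Gram–Schmidt data (the $e_i$ and $a_i$ with $i\ge2$, and the $u_{ij}$ with $2\le i<j$) are those of the $\bar b_j$. Since $b_1$ is shortest, $D\cap\mathbf Rb_1=\mathbf Zb_1$. This is the kernel of $D\to\bar D$, so $b_1,\dots,b_r$ form a basis of $D$.

*Step 3: check the one new inequality, $a_1\le ca_2$.* Because $b_2$ is a nonzero lattice vector,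
$$a_1^2\le|b_2|^2=a_2^2+u_{12}^2a_1^2\le a_2^2+\tfrac14a_1^2 ,$$
so $\frac34a_1^2\le a_2^2$, that is, $a_1\le\frac2{\sqrt3}a_2$. This explains the value of $c$.

*Step 4: surjectivity of $\pi$.* Let $H=V_H\oplus D\in\mathcal S_{p,q}$. Let $e_1,\dots,e_p$ be an orthonormal basis of $V_H$. Use the Gram–Schmidt data of a reduced basis of $D$ (a lattice in its span, which lies in $V_H^\perp$) for the indices in $(p,q]$, and complete the frame arbitrarily. Put $a_i=0$ for $i\le p$, $a_i=\infty$ for $i>q$, and set the remaining $u_{ij}$ to $0$. This defines $x\in K$ with $\pi(x)=H$. $\square$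

## 6. Continuity at $a_i=0$ and $a_i=\infty$

**Lemma 2.** $\pi:K\to\mathcal S(\mathbf R^n)$ is continuous.

*Proof.* Both spaces are metrizable, so we may use sequences. Let $x^m\to x$; a superscript $m$ marks the data of $x^m$.

**Step 1. Compare the types.** The aim is to see how $(p^m,q^m)$ relates to $(p,q)$. If $i>p$ then $a_i>0$, so $a_i^m>0$ for $m$ large, i.e. $i>p^m$. If $i\le q$ then $a_i<\infty$, so $a_i^m<\infty$ for $m$ large, i.e. $i\le q^m$. Hence, for $m$ large,
$$p^m\le p\le q\le q^m,\qquad b_i^m\to b_i\quad(i\le q).\tag{2}$$
The second statement holds because only finite $a_l^m$ with $l\le i\le q$ enter $b_i^m=\sum_{l\le i}u_{li}^ma_l^me_l^m$. In particular $b_i^m\to0$ for $i\le p$.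

**Step 2. Proof of (C1).** We show that no point of $H(x)$ is missed. Let
$$y=\sum_{i\le p}v_ie_i+\sum_{p<j\le q}t_jb_j\in H(x),\qquad v_i\in\mathbf R,\ t_j\in\mathbf Z .$$
By (2), $\sum_{p<j\le q}t_jb_j^m$ lies in $H(x^m)$ and converges to $\sum_{p<j\le q}t_jb_j$. For the continuous part, let $v^m=\sum_{i\le p}v_ie_i^m$. For $p^m<i\le p$ the vector $b_i^m$ lies in $\operatorname{span}(e^m_{p^m+1},\dots,e^m_i)$ with nonzero $e_i^m$-component. So the $e_i^m$ ($i\le p^m$) together with the $b_i^m$ ($p^m<i\le p$) form a basis of $\operatorname{span}(e_1^m,\dots,e_p^m)$, and $v^m$ is a real combination of them. Round the coefficients of the $b_i^m$ to integers. The result $w^m$ lies in $H(x^m)$, and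
$$|w^m-v^m|\le\sum_{p^m<i\le p}|b_i^m|\to0 .$$
So $w^m\to\sum_{i\le p}v_ie_i$ and $w^m+\sum_{p<j\le q}t_jb_j^m\to y$. We call this the rounding argument; it will be used again.

**Step 3. Proof of (C2).** We show that no point outside $H(x)$ is approached. Let $y^m\in H(x^m)$ along a subsequence, with $y^m\to y$. Passing to a further subsequence, $p^m$ and $q^m$ are constant. Write
$$y^m=v^m+\sum_{p^m<j\le q^m}t_j^mb_j^m,\qquad v^m\in V(x^m),\ t_j^m\in\mathbf Z .$$
Since $b_l^m$ has $e_i^m$-component $u_{il}^ma_i^m$ for $i\le l$ and $0$ for $i>l$, and $v^m\perp e_i^m$ for $i>p^m$,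
$$\langle y^m,e_i^m\rangle=a_i^m\Bigl(t_i^m+\sum_{i<l\le q^m}u_{il}^mt_l^m\Bigr)\qquad(p^m<i\le q^m).\tag{3}$$

*The coefficients with $j>q$ vanish.* Suppose that for infinitely many $m$ some $t_j^m\ne0$ with $j>q$, and let $J$ be the largest such $j$, constant on a further subsequence. In (3) with $i=J$ only $t_J^m$ survives, so $|y^m|\ge a_J^m|t_J^m|\ge a_J^m\to\infty$, because $a_J=\infty$. This contradicts $y^m\to y$. So $t_j^m=0$ for all $j>q$ and $m$ large.

*The coefficients with $p<j\le q$ are bounded.* For $p<i\le q$ we have $a_i^m\to a_i\in(0,\infty)$, so (3) bounds $t_i^m+\sum_{i<l\le q}u_{il}^mt_l^m$. As $|u_{il}^m|\le\frac12$, descending induction on $i$, from $q$ to $p+1$, bounds each $t_i^m$. On a subsequence, $t_i^m=t_i$ is constant for $p<i\le q$.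

*The rest goes to $V(x)$.* Now
$$y^m-\sum_{p<j\le q}t_jb_j^m=v^m+\sum_{p^m<j\le p}t_j^mb_j^m\in\operatorname{span}(e_1^m,\dots,e_p^m),$$
so it is orthogonal to $e_i^m$ for $i>p$. We know nothing about the size of the $t_j^m$ with $j\le p$, and we do not need to: in the limit, $y-\sum_{p<j\le q}t_jb_j$ is orthogonal to $e_i$ for every $i>p$, so it lies in $V(x)$. Hence $y\in H(x)$. $\square$

## 7. Uniformly bounded changes of basis

Two reduced bases of one lattice differ by an integral matrix. We need finitely many matrices that serve *all* lattices of given rank at once.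

The direct estimate almost works. If $b_j'=\sum_ig_{ij}b_i$, then $\langle b_j',e_i\rangle=a_i(g_{ij}+\sum_{l>i}u_{il}g_{lj})$, so $g_{ij}$ is controlled by $|b_j'|/a_i$ and the lower entries. The length $|b_j'|$ turns out to be comparable to $a_j$. For $i\ge j$ the ratio $a_j/a_i$ is bounded. But for $i<j$ it is not: for $\mathbf Z(1,0)+\mathbf Z(0,t)$ with the reduced basis $b_1=(1,0)$, $b_2=(0,t)$ and $b'=b$, the bound for $g_{12}$ is about $t$, although $g_{12}=0$. The whole length of $b_j'$ is too crude; only its component in the direction $e_i$ matters. That component is of size about $a_i$, provided that the two flags agree wherever $a$ makes a large jump. So we must show that large jumps force agreement of flags.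

**Lemma 3.** For each $r$ there is $N(r)$ such that if $b,b'$ are reduced bases of the same rank-$r$ lattice and $b_j'=\sum_ig_{ij}b_i$, then $|g_{ij}|\le N(r)$ for all $i,j$.

*Proof.* For $r=0$ there is nothing to prove. Let $r\ge1$; primes denote the data of $b'$. All constants $C_k$ depend only on $r$ and are at least $1$. The roles of $b$ and $b'$ are symmetric.

**Step (a). Bound the basis vectors above.** For $i\le j$ we have $a_i\le c^{j-i}a_j\le c^ra_j$. Since $|u_{ij}|\le1$,
$$|b_j|\le\sum_{i\le j}a_i\le C_1a_j,\qquad C_1=rc^r .$$

**Step (b). Bound lattice vectors below.** Let $y=\sum t_ib_i$ with $t_i\in\mathbf Z$, and let $J$ be the largest index with $t_J\ne0$. Then $|y|\ge|\langle y,e_J\rangle|=|t_J|a_J\ge a_J$. If $y\notin\operatorname{span}(b_1,\dots,b_{s-1})$, then $J\ge s$, so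
$$|y|\ge a_J\ge c^{-r}a_s .\tag{4}$$

**Step (c). Show that $a_s$ and $a_s'$ are comparable.** The $s$ independent vectors $b_1',\dots,b_s'$ do not all lie in the $(s-1)$-dimensional space $\operatorname{span}(b_1,\dots,b_{s-1})$. So some $b_j'$ with $j\le s$ lies outside it, and by (4) and (a)
$$c^{-r}a_s\le|b_j'|\le C_1a_j'\le C_1c^ra_s' .$$
Thus $a_s\le C_2a_s'$ with $C_2=C_1c^{2r}$, and symmetrically $a_s'\le C_2a_s$.

**Step (d). Show that where the flags differ, $a$ makes no large jump.** Call $s\in\{0,1,\dots,r\}$ a *break* if $\operatorname{span}(b_1,\dots,b_s)=\operatorname{span}(b_1',\dots,b_s')$; so $0$ and $r$ are breaks. If $s$ is not a break, some $b_j'$ with $j\le s$ is not in $\operatorname{span}(b_1,\dots,b_s)$. By (4) with $s+1$ in place of $s$, then (a) and (c),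
$$c^{-r}a_{s+1}\le|b_j'|\le C_1c^ra_s'\le C_1c^rC_2a_s,$$
so
$$a_{s+1}\le C_3a_s,\qquad C_3=C_1C_2c^{2r}.$$
Cut $\{1,\dots,r\}$ into blocks $\{s+1,\dots,s'\}$ with $s<s'$ consecutive breaks. Inside a block, the indices $s+1,\dots,s'-1$ are not breaks. Let $i,l$ be in the same block. If $l\le i$, then $a_l\le c^ra_i$ by (a). If $l>i$, then $a_l\le C_3^{\,l-i}a_i$. In both cases, since $C_3\ge c$,
$$a_l\le C_4a_i,\qquad a_l'\le C_2a_l\le C_5a_i,\qquad C_4=C_3^{\,r},\quad C_5=C_2C_4 .\tag{5}$$

**Step (e). Bound the entries by projecting to one block at a time.** Fix $j$. First, let $i$ be in a later block than $j$, and let $s$ be the last element of the block of $j$. Then $s$ is a break, and $b_j'\in\operatorname{span}(b_1',\dots,b_s')=\operatorname{span}(b_1,\dots,b_s)$, so $g_{ij}=0$.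

Otherwise let $\beta=\{s+1,\dots,s'\}$ be the block of $i$ and $E_\beta=\operatorname{span}(e_l:l\in\beta)$. This is the orthogonal complement of $\operatorname{span}(b_1,\dots,b_s)$ in $\operatorname{span}(b_1,\dots,b_{s'})$. Both of these spaces are the same for $b'$, because $s,s'$ are breaks. So $E_\beta=\operatorname{span}(e_l':l\in\beta)$ too. Hence the projection of $b_j'=\sum_{l\le j}u_{lj}'a_l'e_l'$ to $E_\beta$ is $\sum_{l\in\beta,\,l\le j}u_{lj}'a_l'e_l'$, and by (5) its norm is at most $rC_5a_i$. Since $e_i\in E_\beta$,
$$rC_5a_i\ge|\langle b_j',e_i\rangle|=a_i\Bigl|g_{ij}+\sum_{l>i}u_{il}g_{lj}\Bigr| .$$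
Therefore
$$|g_{ij}|\le rC_5+\tfrac12\sum_{l>i}|g_{lj}| ,$$
which holds trivially also for $i$ in later blocks. Descending induction gives $|g_{ij}|\le rC_5(\tfrac32)^{r-i}$, because
$$1+\tfrac12\sum_{k=0}^{r-i-1}(\tfrac32)^k=(\tfrac32)^{r-i}.$$
So any $N(r)\ge rC_5(\frac32)^r$ works. $\square$

Let $\mathcal G_r\subset GL_r(\mathbf Z)$ be the finite set of matrices with entries bounded in absolute value by $N(r)$. When $r=q-p$ we index rows and columns by $(p,q]$. For $r=0$ it consists of the empty matrix.

## 8. The semialgebraic relation and the proof of Theorem A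

**Lemma 4.** $E=\{(x,x')\in K^2:\pi(x)=\pi(x')\}$ is a closed semialgebraic equivalence relation.

*Proof.* It is an equivalence relation by its form. It is closed because it is the preimage of the diagonal under the continuous map $\pi\times\pi$ (Lemma 2) and $\mathcal S(\mathbf R^n)$ is Hausdorff. It remains to describe $E$ by finitely many polynomial conditions. We claim that
$$E=\bigcup_{p\le q}\ \bigcup_{g\in\mathcal G_{q-p}}\Bigl\{(x,x')\in K_{p,q}^2:\ V(x)=V(x'),\ b_j'=\sum_{p<i\le q}g_{ij}b_i\ \ (p<j\le q)\Bigr\}.\tag{6}$$

*The inclusion $\subseteq$.* If $\pi(x)=\pi(x')$, then by (1) both points lie in the same $K_{p,q}$, and $V(x)=V(x')$ is the common identity component. The families $(b_j)_{p<j\le q}$ and $(b_j')_{p<j\le q}$ are bases of the same lattice $H(x)\cap V(x)^\perp$. They are reduced: since $a_i=0$ for $i\le p$, we have $b_j=\sum_{p<i\le j}u_{ij}a_ie_i$, so their Gram–Schmidt data are the $e_i,a_i,u_{ij}$ with indices in $(p,q]$, and these satisfy the required inequalities by the definition of $K$. Lemma 3 gives $g\in\mathcal G_{q-p}$.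

*The inclusion $\supseteq$.* As $g$ is invertible over $\mathbf Z$, the $b_j'$ and the $b_j$ span the same group. With $V(x)=V(x')$ this gives $\pi(x)=\pi(x')$.

*Each set in (6) is semialgebraic.* On $K_{p,q}$ we have $a_i=s_i/(1-s_i)$ for $i\le q$, so the $e_i$ and the $b_j$ ($p<j\le q$) are semialgebraic functions of $x$. The condition $V(x)=V(x')$ says that the orthogonal projections agree: $\sum_{i\le p}e_ie_i^{T}=\sum_{i\le p}e_i'e_i'^{T}$. So $E$ is a finite union of semialgebraic sets. $\square$

**Proof of Theorem A.**

**Step 1. Identify $\mathcal S(\mathbf R^n)$ with a semialgebraic set.** By (Q) and Lemma 4 there is a continuous semialgebraic $\rho:K\to\mathbf R^N$ whose fibers are the $E$-classes. Put $Y=\rho(K)$, a compact semialgebraic set. Both $\rho:K\to Y$ and $\pi:K\to\mathcal S(\mathbf R^n)$ (Lemmas 1 and 2) are continuous surjections from a compact space to Hausdorff spaces. They are closed maps, hence quotient maps. They have the same fibers, so $\rho(x)\mapsto\pi(x)$ is a well-defined homeomorphism $Y\cong\mathcal S(\mathbf R^n)$.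

**Step 2. Triangulate compatibly with the strata.** By (1) the stratum $\mathcal S_{p,q}$ corresponds to $\rho(K_{p,q})$, which is semialgebraic. By (T), $Y$ has a finite triangulation in which each $\rho(K_{p,q})$ is a union of open simplices.

**Step 3. Bound the dimension above.** We have
$$\dim Y\le\dim K=\frac{n(n-1)}2+n+\frac{n(n-1)}2=n^2 .$$

**Step 4. Show that every nonempty open semialgebraic $U\subset Y$ has dimension exactly $n^2$.** Let $K^\circ=K_{0,n}$, the part where all $a_i\in(0,\infty)$; it is mapped onto the lattices.

*$K^\circ$ is dense in $K$.* Given $x\in K$, replace the zeros among the $a_i$ by $\varepsilon$ and the infinities by $1/\varepsilon$. For small $\varepsilon>0$ the inequalities persist. Between two zeros, or two infinities, they read $\varepsilon\le c\varepsilon$ or $1/\varepsilon\le c/\varepsilon$, true as $c>1$. From a zero to a finite positive $a_{i+1}$, from a finite $a_i$ to an infinity, and from a zero to an infinity, they read $\varepsilon\le ca_{i+1}$, $a_i\le c/\varepsilon$, $\varepsilon\le c/\varepsilon$. The new points tend to $x$ as $\varepsilon\to0$.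

*Every nonempty open subset of $K^\circ$ has dimension $n^2$ if it is semialgebraic.* The factors $O(n)$ and $[-\frac12,\frac12]^{n(n-1)/2}$ have pure dimension $\frac{n(n-1)}2$. For the $a$-factor, take $a\in A\cap(0,\infty)^n$ and $\delta>0$. The point with coordinates $(1+\delta)^ia_i$ satisfies all the inequalities strictly, since $(1+\delta)^ia_i\le c(1+\delta)^ia_{i+1}<c(1+\delta)^{i+1}a_{i+1}$. So it is interior to $A\cap(0,\infty)^n$ in $\mathbf R^n$, and it tends to $a$ as $\delta\to0$. Thus every neighborhood of $a$ in the $a$-factor contains an open subset of $\mathbf R^n$.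

*$\rho|_{K^\circ}$ is finite-to-one.* If $x\in K^\circ$ and $\pi(x)=\pi(x')$, then $x'\in K^\circ$ and, by Lemma 3, $b'=bg$ with $g$ in the finite set $\mathcal G_n$ (vectors as columns). The point $x'$ is recovered from $b'$ by Gram–Schmidt.

Now let $U\subset Y$ be nonempty, open and semialgebraic. Then $\rho^{-1}(U)$ is nonempty and open in $K$, so $\rho^{-1}(U)\cap K^\circ$ is nonempty, open in $K^\circ$ and semialgebraic. It has dimension $n^2$. Its image in $U$ has the same dimension, because finite-to-one semialgebraic maps preserve dimension. With Step 3, $\dim U=n^2$.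

**Step 5. Conclude purity.** The interior of a maximal simplex is open in the complex. It corresponds to a nonempty open semialgebraic subset of $Y$, which has dimension $n^2$ by Step 4. So every maximal simplex has dimension $n^2$. $\blacksquare$

## 9. Adding a finite factor: (iii)⇒(i)⇒(ii) in Theorem B

**(i)⇒(ii).** Simplicial complexes are locally contractible, hence locally connected.

**(iii)⇒(i).** If $n=0$, $\mathcal S(G)$ is a finite discrete space. So let $n\ge1$ and $G=\mathbf R^n\times F$ with $F$ finite abelian.

An example shows what must be added to the parameters. In $\mathbf R\times\mathbf Z/2$, the group $\mathbf Z(a,0)$ converges to $\mathbf R\times\{0\}$ as $a\to0$. But $\mathbf Z(a,1)=\{(ka,k\bmod2)\}$ converges to $\mathbf R\times\mathbf Z/2$, because the even and the odd multiples of $a$ both become dense. So when a generator $b_j$ shrinks to $0$, its label $f_j\in F$ must be added to the fiber over $0$.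

**Step 1. Define the parametrization.** For $x\in K$, a subgroup $F_0\le F$, and $f=(f_1,\dots,f_n)\in F^n$, put $P=F_0+\langle f_1,\dots,f_p\rangle$ (with $p$ belonging to $x$) and
$$\Phi(x,F_0,f)=V(x)\times P+\sum_{p<j\le q}\mathbf Z(b_j,f_j).$$
This is a closed subgroup. Indeed it contains $V(x)\times P$, and its image in the quotient $V(x)^\perp\times F/P$ lies over the closed discrete set $\bigoplus_{p<j\le q}\mathbf Zb_j$ with finite fibers, so that image is closed. The projection of $\Phi(x,F_0,f)$ to $\mathbf R^n$ is $H(x)$. Its fiber over $0$ is $P$, because $v+\sum t_jb_j=0$ with $v\in V(x)$ forces $v=0$ and all $t_j=0$. The parameter space $\widetilde K=K\times\{F_0\le F\}\times F^n$ is a finite disjoint union of copies of $K$, hence a compact semialgebraic set.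

**Step 2. Show that $\Phi$ is surjective.** Let $H\in\mathcal S(G)$. The projection $p_1:G\to\mathbf R^n$ is proper since $F$ is finite, hence closed. So $p_1(H)$ is a closed subgroup, and by Lemma 1 there is $x$ with $H(x)=p_1(H)$. Let $F_0=\{f:(0,f)\in H\}$. For $y\in p_1(H)$ the set $\psi(y)=\{f:(y,f)\in H\}$ is a coset of $F_0$, and $\psi:p_1(H)\to F/F_0$ is a homomorphism with $H=\{(y,f):y\in p_1(H),\ f\in\psi(y)\}$. It is continuous: $p_1|_H$ is a closed map onto $p_1(H)$, hence a quotient map, and $\psi\circ p_1|_H$ is the continuous map $(y,f)\mapsto f+F_0$. So $\psi$ kills the connected group $V(x)$, which means $V(x)\times F_0\subset H$. Choose $f_j\in\psi(b_j)$ for $p<j\le q$ and $f_j=0$ otherwise. Then $P=F_0$, and $\Phi(x,F_0,f)\subset H$. Both groups have projection $H(x)$ and fiber $F_0$ over $0$, so they are equal.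

**Step 3. Show that $\Phi$ is continuous.** $G$ is second countable, and the labels $F_0,f$ vary in a finite discrete set, so it suffices to let $x^m\to x$ with $F_0,f$ fixed. Write $H_m=\Phi(x^m,F_0,f)$ and $H=\Phi(x,F_0,f)$. As in (2), $p^m\le p\le q\le q^m$ for $m$ large.

*(C1).* The set of limits of convergent sequences $h_m\in H_m$ is a group. We check that it contains generators of $H$:

- It contains $(b_j,f_j)=\lim(b_j^m,f_j)$ for $p<j\le q$.
- It contains $\{0\}\times F_0$.
- It contains $(0,f_j)$ for $j\le p$: if $j\le p^m$, then $(0,f_j)\in H_m$; otherwise $(b_j^m,f_j)\in H_m$, and $b_j^m\to0$.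
- It contains $V(x)\times\{0\}$: we have $V(x^m)\times\{0\}\subset H_m$ and $(|F|b_i^m,0)=|F|(b_i^m,f_i)\in H_m$ for $p^m<i\le p$. The rounding argument of Lemma 2, with $|F|b_i^m$ in place of $b_i^m$, has error at most $|F|\sum_{p^m<i\le p}|b_i^m|\to0$.

So it contains $H$.

*(C2).* Let $h_m\in H_m$ converge along a subsequence. Its $F$-coordinate is eventually constant, so let $h_m=(y^m,h)$ and $y^m\to y$. Write $y^m=v^m+\sum_{p^m<j\le q^m}t_j^mb_j^m$. This representation is unique, so
$$h\in\sum_{p^m<j\le q^m}t_j^mf_j+F_0+\langle f_i:i\le p^m\rangle .$$
By Step 3 of the proof of Lemma 2, on a subsequence $t_j^m=0$ for $j>q$, $t_j^m=t_j$ is constant for $p<j\le q$, and $y-\sum_{p<j\le q}t_jb_j\in V(x)$. Since $F_0$ and all $f_i$ with $i\le p$ lie in $P$, the displayed condition gives $h\in\sum_{p<j\le q}t_jf_j+P$. So $(y,h)\in H$.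

**Step 4. Describe the relation.** We claim that $\Phi(x,F_0,f)=\Phi(x',F_0',f')$ if and only if $x,x'$ lie in the same $K_{p,q}$, $V(x)=V(x')$, $P=P'$, and for some $g\in\mathcal G_{q-p}$
$$b_j'=\sum_{p<i\le q}g_{ij}b_i,\qquad f_j'-\sum_{p<i\le q}g_{ij}f_i\in P\qquad(p<j\le q).$$
*Only if:* projecting to $\mathbf R^n$ gives $H(x)=H(x')$, so Lemma 3 applies as in Lemma 4 and provides $g$. Taking fibers over $0$ gives $P=P'$. Finally $(b_j',f_j')$ and $\sum_ig_{ij}(b_i,f_i)$ lie in the same group and have the same first coordinate, so they differ by an element of $\{0\}\times P$. *If:* the conditions put $V(x')\times P'$ and all $(b_j',f_j')$ in $\Phi(x,F_0,f)$. Since $g$ is invertible over $\mathbf Z$, the same conditions hold with the roles exchanged and $g^{-1}$ in place of $g$, which gives the other inclusion.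

For fixed labels and fixed $(p,q)$, the conditions on $P$ and on the $f$'s do not depend on $x,x'$ any further, and the others are semialgebraic as in Lemma 4. So the relation is semialgebraic; it is closed because $\Phi$ is continuous into a Hausdorff space.

**Step 5. Conclude.** As in Step 1 of the proof of Theorem A, (Q) applied to $\widetilde K$ shows that $\mathcal S(G)$ is homeomorphic to a compact semialgebraic set, and (T) triangulates it.

## 10. Local connectedness forces $G\cong\mathbf R^n\times F$

First an example of how local connectedness fails. For $G=\mathbf Z$ the subgroups are $\{0\}$ and $k\mathbf Z$, $k\ge1$. Each $k\mathbf Z$ is isolated, since it is the only subgroup that contains $k$ and none of $1,\dots,k-1$. And $k\mathbf Z\to\{0\}$ as $k\to\infty$, since a fixed nonzero integer lies in only finitely many $k\mathbf Z$. So $\mathcal S(\mathbf Z)$ is homeomorphic to $\{0\}\cup\{1/k:k\ge1\}$, which is not locally connected at $0$. The proof of (ii)⇒(iii) finds a totally disconnected space of this kind, $\mathcal S(Q)$ for an infinite discrete $Q$, inside an open part of $\mathcal S(G)$, together with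 a retraction onto it.

Two published results are used. By the structure theorem (Hewitt–Ross, Thm 24.30), $G\cong\mathbf R^n\times M$ with $M$ having a compact open subgroup. And for $G$ locally compact abelian, $H\mapsto H^\perp$ is a homeomorphism $\mathcal S(G)\to\mathcal S(\widehat G)$ (Y. Cornulier, *On the Chabauty space of locally compact abelian groups*, Algebr. Geom. Topol. 11 (2011), Thm 1.1). Here $\widehat G$ is the Pontryagin dual and $H^\perp$ the group of characters trivial on $H$. Recall that $\widehat G/H^\perp\cong\widehat H$ and $H^\perp\cong\widehat{G/H}$, that duality exchanges compact and discrete groups, and that $\mathbf R^n$ is self-dual.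

**Proof of (ii)⇒(iii).** Write $G=\mathbf R^n\times M$ with $C\le M$ a compact open subgroup. Suppose that $\mathcal S(G)$ is locally connected and that $M$ is infinite. We derive a contradiction; then $M$ is finite, which is (iii).

**Step 1. Arrange that $Q=M/C$ is infinite.** We have $\widehat G\cong\mathbf R^n\times\widehat M$. The subgroup $C^\perp\cong\widehat{M/C}$ of $\widehat M$ is compact because $M/C$ is discrete, and open because $\widehat M/C^\perp\cong\widehat C$ is discrete. If $M/C$ is finite, then $C$ is infinite, hence $\widehat C\cong\widehat M/C^\perp$ is infinite. Since $\mathcal S(G)\cong\mathcal S(\widehat G)$, we may in that case replace $(G,M,C)$ by $(\widehat G,\widehat M,C^\perp)$. So assume $Q=M/C$ is infinite. Put $G_0=\mathbf R^n\times C$. It is open in $G$, and $G/G_0=Q$ is discrete.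

**Step 2. Define an open set $\mathcal U$ of subgroups that are coarsely dense in $G_0$.** Let $S=B\times C$ with $B$ the closed unit ball of $\mathbf R^n$. So $S$ is compact, $0\in\operatorname{int}S$, and $G_0=\bigcup_kkS$, where $kS=S+\dots+S$. Let
$$\mathcal U=\{H\in\mathcal S(G):\ S+S\subset H+\operatorname{int}S\}.$$
To see that $\mathcal U$ is open, let $H\in\mathcal U$, and for $s\in S+S$ choose $h_s\in H$ with $s\in h_s+\operatorname{int}S$. The set of pairs $(h',w)$ with $w-h'\in\operatorname{int}S$ is open and contains $(h_s,s)$. So there are open neighborhoods $O_s\ni h_s$ and $W_s\ni s$ with $W_s\subset h'+\operatorname{int}S$ for all $h'\in O_s$. Finitely many $W_{s_k}$ cover the compact set $S+S$. The closed subgroups that meet every $O_{s_k}$ form an open set containing $H$ and contained in $\mathcal U$.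

**Step 3. Show that on $\mathcal U$ the image in $Q$ depends continuously on $H$.** In general the condition "$H$ meets the coset $z+G_0$" is only open, because $z+G_0$ need not be compact. The purpose of $\mathcal U$ is to replace $z+G_0$ by a compact set. Let $H\in\mathcal U$ and $H_0=H\cap G_0$. If $s\in S+S$ is written as $h+t$ with $h\in H$, $t\in\operatorname{int}S$, then $h=s-t\in G_0$. So $S+S\subset H_0+S$. Inductively $kS\subset H_0+S$ for all $k$, since $(k+1)S\subset H_0+S+S\subset H_0+S$. Hence $G_0=H_0+S$.

Consequently, for $z\in G$, $H$ meets $z+G_0$ if and only if it meets $z+S$: if $z+g\in H$ with $g=h_0+s$, $h_0\in H_0$, $s\in S$, then $z+s=(z+g)-h_0\in H$; the converse is clear. So for each $\bar z\in Q$ the set $\{H\in\mathcal U:\bar z\in\operatorname{im}(H\to Q)\}$ is open in $\mathcal U$ (as $z+G_0$ is open) and closed in $\mathcal U$ (as $z+S$ is compact). The Chabauty topology of the discrete group $Q$ is the one induced from $\{0,1\}^Q$. Thus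
$$\theta:\mathcal U\to\mathcal S(Q)\subset\{0,1\}^Q,\qquad H\mapsto\operatorname{im}(H\to Q),$$
is continuous into a totally disconnected space. As $\mathcal U$ is open in a locally connected space, it is locally connected: every point of $\mathcal U$ has a connected neighborhood, and $\theta$ is constant on it. So $\theta$ is locally constant.

**Step 4. Construct a continuous section of $\theta$.** For $P\le Q$ let $\sigma(P)$ be its preimage in $G$. It is an open subgroup, hence closed. It contains $G_0\supset S+S$, and $0\in\operatorname{int}S$, so $\sigma(P)\in\mathcal U$. The map $\sigma:\mathcal S(Q)\to\mathcal U$ is continuous: $\sigma(P)$ meets a set $T$ if and only if $P$ meets the image of $T$ in $Q$. That image is open because $Q$ is discrete, and it is finite if $T$ is compact. So preimages of the generating open sets are open. Clearly $\theta\circ\sigma=\mathrm{id}$.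

**Step 5. Reach the contradiction.** Since $\theta$ is locally constant and $\sigma$ is continuous, the identity map of $\mathcal S(Q)$ is locally constant. So $\mathcal S(Q)$ is discrete. Being compact, it is finite. But an infinite abelian group $Q$ has infinitely many subgroups. This is clear if $Q$ contains a copy of $\mathbf Z$. Otherwise every element has finite order, so $Q$ is the union of its finite cyclic subgroups; as $Q$ is infinite, there must be infinitely many of them. This contradiction shows that $M$ is finite. $\blacksquare$
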